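\title{Translation-invariant subalgebras of the Fourier algebra and their characters}

\begin{abstract}
Let $G$ be a locally compact group and let $A$ be a closed subalgebra of the Fourier algebra $A(G)$ that is invariant under left and right translations. We prove that if $A$ separates the points of $G$ and every character of $A$ is evaluation at a point of $G$, then $A=A(G)$. In particular $A=A(G)$ whenever the spectrum of $A$ is $G$, which answers a question of Lau and Pham; no Tauberian hypothesis is needed. More generally, the nonzero closed translation-invariant subalgebras whose characters are point evaluations are exactly those closed under complex conjugation, and they are the algebras of functions in $A(G)$ that are constant on the cosets of a compact normal subgroup. The proof uses the absence of other characters to build a positive definite function $\varphi\in A\cap L^2(G)$ with vanishing first derivative at the identity. Laplace's method gives $\int_G\varphi^n\neq0$ for large $n$, and this forces $A$ to contain a nonzero conjugation-closed subalgebra.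
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group and let $\lambda$ be its left regular representation on $L^2(G)$. The Fourier algebra $A(G)$ consists of the functions $s\mapsto(\lambda(s)\xi\mid\eta)$ with $\xi,\eta\in L^2(G)$. It is a commutative Banach algebra under pointwise operations, and its dual space is the group von Neumann algebra $\mathrm{VN}(G)$. For a commutative Banach algebra $A$, a \emph{character} is a nonzero multiplicative linear functional, and the \emph{spectrum} $\sigma(A)$ is the space of characters with the weak$^*$ topology. The spectrum of $A(G)$ is $G$, through point evaluations. The algebra $A$ is \emph{Tauberian} if the elements whose Gelfand transforms have compact support in $\sigma(A)$ are dense in $A$.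

A subspace $A\subset A(G)$ is \emph{translation-invariant} if for all $f\in A$ and $s\in G$ the functions $t\mapsto f(st)$ and $t\mapsto f(ts)$ belong to $A$. For a closed subalgebra $A$ of $A(G)$ we write $\sigma(A)=G$ if the map that sends $s\in G$ to the functional $f\mapsto f(s)$ is a homeomorphism of $G$ onto $\sigma(A)$. The following question comes from the work of Lau and Pham \cite{LP}.

\begin{quote}
\emph{Let $A$ be a closed translation-invariant Tauberian subalgebra of $A(G)$ with $\sigma(A)=G$. Must $A=A(G)$?}
\end{quote}

The answer is known to be yes when $G$ is abelian (Rieffel), and also when the connected component of the identity of $G$ is compact.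

The circle shows what the hypothesis $\sigma(A)=G$ excludes. The algebra $A(\mathbb T)$ consists of the functions with absolutely summable Fourier coefficients. Its closed translation-invariant subspaces are the spaces $A_S=\{f:\hat f(n)=0\text{ for }n\notin S\}$ with $S\subset\mathbb Z$ (this is Lemma~\ref{lem:z} for $G=\mathbb T$), and $A_S$ is an algebra exactly when $S+S\subset S$. If $S=m\mathbb Z$ with $m\neq\pm1$, then $A_S$ does not separate the points of $\mathbb T$. If $S=\{0,1,2,\dots\}$, then $A_S$ separates points, but each $f\in A_S$ extends holomorphically to the open unit disc, and evaluation of the extension at a point of the disc is a character that is not a point evaluation on $\mathbb T$. In the first case $A$ sees too few points of $G$; in the second it has too many characters. The question asks whether, on an arbitrary group, a proper subalgebra must fail in one of these two ways. It is a question of Stone--Weierstrass type, in which closure under complex conjugation is not assumed and has to be extracted from the absence of extra characters.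

To state the results we need the description of invariant subspaces recalled in Section~\ref{sec:prelim}. If $A$ is a closed translation-invariant subspace of $A(G)$, its annihilator in $\mathrm{VN}(G)$ is $(1-z)\mathrm{VN}(G)$ for a central projection $z$, and $A^*=z\mathrm{VN}(G)$. So a character of a closed translation-invariant subalgebra $A$ is an operator $T\in z\mathrm{VN}(G)$, and evaluation at $x\in G$ is the operator $z\lambda(x)$. Consider the condition
\begin{itemize}
\item[(U)] every character $T\in\sigma(A)\subset z\mathrm{VN}(G)$ satisfies $T^*T=z$.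
\end{itemize}
It says that each character is an isometry on $zL^2(G)$. Since $(z\lambda(x))^*z\lambda(x)=z$, condition (U) holds if every character of $A$ is a point evaluation.

\begin{theorem}\label{thm:main}
Let $G$ be a locally compact group and let $A\neq0$ be a closed translation-invariant subalgebra of $A(G)$ that separates the points of $G$ and satisfies \textup{(U)} (for instance, every character of $A$ is a point evaluation). Then $A=A(G)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every locally compact group $G$, every closed translation-invariant subalgebra $A$ of $A(G)$ with $\sigma(A)=G$ equals $A(G)$. In particular, the answer to the question is yes.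
\end{corollary}

\begin{proof}
The map $G\to\sigma(A)$ takes values in nonzero functionals, so $A\neq0$. It is injective, so $A$ separates points, and it is surjective, so every character is a point evaluation. Apply Theorem~\ref{thm:main}.
\end{proof}

Neither the Tauberian hypothesis nor the topological part of the hypothesis $\sigma(A)=G$ is used. Without separation of points one obtains a classification. For a compact normal subgroup $K$ of $G$ let $A(G{:}K)$ be the set of $f\in A(G)$ that are constant on the cosets of $K$.

\begin{theorem}\label{thm:equiv}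
For a nonzero closed translation-invariant subalgebra $A$ of $A(G)$ the following are equivalent:
\begin{itemize}
\item[(i)] every character of $A$ is evaluation at a point of $G$;
\item[(ii)] $A$ satisfies \textup{(U)};
\item[(iii)] $A$ is closed under complex conjugation;
\item[(iv)] $A=A(G{:}K)$ for some compact normal subgroup $K$ of $G$.
\end{itemize}
\end{theorem}

The Tauberian property cannot replace the spectral hypothesis. The algebra $A_S\subset A(\mathbb T)$ with $S=\{0,1,2,\dots\}$ is unital, so its spectrum is compact and it is Tauberian; it is closed, translation-invariant and separates points, and it is not $A(\mathbb T)$. Its character $f\mapsto\hat f(0)$ is given by the rank-one projection of $L^2(\mathbb T)$ onto the constants, while $z$ has infinite rank, so (U) fails.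

The proof of Theorem~\ref{thm:main} is carried out for $G=\mathbb R$ in Section~\ref{sec:R}, where all its main steps are visible. Section~\ref{sec:L2} reduces the theorem to two tasks: find $f,g\in A\cap L^2(G)$ with $\int fg\neq0$, and control the restriction of $A$ to compact subgroups. Section~\ref{sec:compact} deals with compact subgroups. Sections~\ref{sec:onepar} and~\ref{sec:laplace} produce the nonzero integral, and Section~\ref{sec:end} assembles the proofs.

\section{The Fourier algebra and its invariant subspaces}\label{sec:prelim}

\subsection*{Conventions}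
We fix a left Haar measure $ds$ on $G$, with modular function $\Delta$ normalized by $\int g(su)\,ds=\Delta(u)^{-1}\int g(s)\,ds$. We write $L^2=L^2(G)$, with inner product $(\xi\mid\eta)=\int\xi\bar\eta$, and $(\lambda(s)\xi)(t)=\xi(s^{-1}t)$. The von Neumann algebra $\mathrm{VN}(G)$ is generated by the operators $\lambda(s)$; their linear span is $\sigma$-weakly dense in it. For $h\in C_c(G)$ the operator $\lambda(h)=\int h(s)\lambda(s)\,ds$ lies in $\mathrm{VN}(G)$ and acts by convolution, so $\lambda(h)k=h*k\in C_c(G)$ for $k\in C_c(G)$. For $\xi,\eta\in L^2$ put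
\[
f_{\xi,\eta}(s)=(\lambda(s)\xi\mid\eta),\qquad \varphi_\xi=f_{\xi,\xi}.
\]
We use the following facts, due to Eymard.
\begin{itemize}
\item The set $A(G)=\{f_{\xi,\eta}:\xi,\eta\in L^2\}$ is a vector space. The pairing $\langle T,f_{\xi,\eta}\rangle=(T\xi\mid\eta)$ identifies it with the space of $\sigma$-weakly continuous linear functionals on $\mathrm{VN}(G)$, and $\|f\|$ is the norm of the functional. Thus $A(G)^*=\mathrm{VN}(G)$, the weak$^*$ topology is the $\sigma$-weak topology, and $\|f_{\xi,\eta}\|\le\|\xi\|\,\|\eta\|$.
\item $A(G)$ is a Banach algebra under pointwise multiplication, and $A(G)\subset C_0(G)$.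
\item Every character of $A(G)$ is evaluation at a point of $G$.
\end{itemize}
We have $\langle\lambda(s),f\rangle=f(s)$, hence $\|f\|_\infty\le\|f\|$, and $\langle\lambda(h),f\rangle=\int hf$ for $h\in C_c(G)$.

The translations $(L_yf)(x)=f(yx)$ and $(R_yf)(x)=f(xy)$ act by $L_yf_{\xi,\eta}=f_{\xi,\lambda(y)^*\eta}$ and $R_yf_{\xi,\eta}=f_{\lambda(y)\xi,\eta}$. Therefore
\begin{equation}\label{eq:transl}
\langle\lambda(y)T,f\rangle=\langle T,L_yf\rangle,\qquad\langle T\lambda(y),f\rangle=\langle T,R_yf\rangle,
\end{equation}
the translations are isometries of $A(G)$, and $y\mapsto L_yf$ and $y\mapsto R_yf$ are norm continuous. The operators $L_y$ commute with the operators $R_{y'}$, and $R_yR_{y'}=R_{yy'}$. If $A\neq0$ is translation-invariant, then for every $y\in G$ some $f\in A$ has $f(y)\neq0$: translate any nonzero element.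

Let $J\xi=\bar\xi$ be complex conjugation on $L^2$. Since $J\lambda(s)J=\lambda(s)$, the map $T\mapsto JTJ$ is a conjugate-linear, multiplicative, isometric and $\sigma$-weakly continuous bijection of $\mathrm{VN}(G)$ onto itself that preserves adjoints. It maps central projections to central projections; we write $\bar z=JzJ$. From $(J\xi\mid J\eta)=\overline{(\xi\mid\eta)}$ we get $\overline{f_{\xi,\eta}}=f_{J\xi,J\eta}$ and $\langle T,\bar f\rangle=\overline{\langle JTJ,f\rangle}$, so conjugation is an isometry of $A(G)$.

\subsection*{The central projection of an invariant subspace}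

\begin{lemma}\label{lem:z}
Let $A$ be a closed translation-invariant subspace of $A(G)$. There is a unique central projection $z\in\mathrm{VN}(G)$ with $A^\perp=(1-z)\mathrm{VN}(G)$. Moreover
\begin{equation}\label{eq:Az}
A=\{f\in A(G):\langle T,f\rangle=\langle zT,f\rangle\text{ for all }T\in\mathrm{VN}(G)\}=\{f_{\xi,\eta}:\xi\in zL^2,\ \eta\in L^2\},
\end{equation}
and restriction of functionals identifies $z\mathrm{VN}(G)$ isometrically with $A^*$, evaluation at $x$ corresponding to $z\lambda(x)$. We have $A=0$ if and only if $z=0$, and $A=A(G)$ if and only if $z=1$.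
\end{lemma}

\begin{proof}
By \eqref{eq:transl} the weak$^*$-closed subspace $A^\perp$ is stable under left and right multiplication by each $\lambda(y)$. Multiplication in $\mathrm{VN}(G)$ is separately weak$^*$ continuous and the $\lambda(y)$ span a weak$^*$-dense subspace, so $A^\perp$ is a two-sided ideal. A weak$^*$-closed two-sided ideal of a von Neumann algebra $M$ has the form $pM$ for a unique central projection $p$; put $z=1-p$. By the Hahn--Banach theorem $A$ is the pre-annihilator of $A^\perp$, which is the first equality in \eqref{eq:Az}. If $f=f_{\xi,\eta}\in A$, then $f(s)=\langle z\lambda(s),f\rangle=f_{z\xi,\eta}(s)$; conversely, if $\xi\in zL^2$, then $(zT\xi\mid\eta)=(Tz\xi\mid\eta)=(T\xi\mid\eta)$. This is the second equality. Finally $A^*=\mathrm{VN}(G)/A^\perp$, and the coset of $T$ contains exactly one element of $z\mathrm{VN}(G)$, namely $zT$, which has the least norm in the coset. The last sentence follows from \eqref{eq:Az} and the uniqueness of $z$.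
\end{proof}

We call $z$ the \emph{central projection of $A$}. Characters of a Banach algebra are bounded, so for a subalgebra $A$ we have $\sigma(A)\subset z\mathrm{VN}(G)$, and (U) makes sense. Separation of points will enter only through the following consequence.
\begin{itemize}
\item[(S)] If $A$ separates the points of $G$ and $\lambda(x)z=z$, then $x=e$.
\end{itemize}
Indeed $f(x)=\langle z\lambda(x),f\rangle=\langle z,f\rangle=f(e)$ for all $f\in A$.

\subsection*{Averaging over a compact subgroup}
Let $K$ be a compact subgroup of $G$, with normalized Haar measure $dk$, and put $p_K=\int_K\lambda(k)\,dk\in\mathrm{VN}(G)$. The invariance of $dk$ under translation and inversion gives $\lambda(k)p_K=p_K\lambda(k)=p_K=p_K^*$ for $k\in K$. So $p_K$ is the projection onto the $\lambda(K)$-fixed vectors, and $p_Kp_{K'}=p_K$ for every compact subgroup $K'\subset K$. If $x$ normalizes $K$, conjugation by $x$ preserves $dk$, so $\lambda(x)$ commutes with $p_K$. Also $\langle p_K,f\rangle=\int_Kf(k)\,dk$.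

Let $A$ be a closed translation-invariant subalgebra with central projection $z$. Put
\[
A^K=\{f\in A:R_kf=f\text{ for all }k\in K\},\qquad\mathcal E_K=\int_KR_k\,dk .
\]
Then $A^K$ is a closed subalgebra that is invariant under left translations, $(\mathcal E_Kf)(x)=\int_Kf(xk)\,dk$, and $\mathcal E_Kf_{\xi,\eta}=f_{p_K\xi,\eta}$. The operator $\mathcal E_K$ is a contractive projection of $A$ onto $A^K$, and the pointwise formula gives $\mathcal E_K(ab)=a\,\mathcal E_K(b)$ for $a\in A^K$, $b\in A$. Applying $\mathcal E_K$ to \eqref{eq:Az} we obtain
\begin{equation}\label{eq:AK}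
A^K=\{f_{\xi,\eta}:\xi\in zp_KL^2,\ \eta\in L^2\}.
\end{equation}
In particular $A^K\neq0$ if and only if $zp_K\neq0$.

\section{The argument on the real line}\label{sec:R}

Let $G=\mathbb R$. The unitary map $\xi\mapsto(2\pi)^{-1/2}\int\xi(x)e^{ixt}\,dx$ turns $\lambda(s)$ into multiplication by $e^{ist}$. It identifies $\mathrm{VN}(\mathbb R)$ with $L^\infty(\mathbb R)$ and $A(\mathbb R)$ with the functions $\check g(s)=\int g(t)e^{ist}\,dt$, $g\in L^1(\mathbb R)$; the pairing is $\langle T,\check g\rangle=\int Tg$, and products correspond to convolutions. The central projection of $A$ is an indicator function $z=1_E$ with $E$ measurable and not null, $A=\{\check g:g\in L^1(E)\}$ where $L^1(E)$ is the space of integrable functions vanishing off $E$, and (U) says that $|T|=1$ almost everywhere on $E$ for each character $T$. We must show that the complement of $E$ is null.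

\emph{Step 1: $E$ does not lie in a half-line.} Suppose $E\subset[0,\infty)$ up to a null set, and let $T(t)=e^{-t}$ on $E$. The number $\langle T,\check g\rangle=\int g(t)e^{-t}\,dt$ is the value at $i$ of the holomorphic extension of $\check g$ to the upper half-plane. It is multiplicative, because $\int(g_1*g_2)(t)e^{-t}\,dt=\int g_1(t)e^{-t}\,dt\int g_2(t)e^{-t}\,dt$. So $T$ is a character with $|T|<1$ almost everywhere on $E$, contrary to (U). If $E\subset(-\infty,0]$, use $T(t)=e^{t}$.

\emph{Step 2: a centered probability density on $E$.} By Step 1 there are bounded sets $E_+\subset E\cap(0,\infty)$ and $E_-\subset E\cap(-\infty,0)$ of positive measure. The uniform densities on $E_+$ and $E_-$ have means $m_+>0>m_-$, so their convex combination $g$ with weights $-m_-/(m_+-m_-)$ and $m_+/(m_+-m_-)$ has mean $0$. Put $\varphi=\check g$ and $v=\int t^2g(t)\,dt>0$. Then $\varphi\in A$, and $\varphi\in L^2$ by Plancherel's theorem. If $s\neq0$ then $|\varphi(s)|<1$, since otherwise $e^{ist}$ would be constant almost everywhere on $E_+$, whereas its level sets are countable. Near $0$ we have $\varphi(s)=1-\frac12vs^2+O(|s|^3)$,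 with no linear term because the mean is $0$. Hence $\varphi^n$ concentrates at $0$ on the scale $n^{-1/2}$, where $\varphi(y/\sqrt n)^n\to e^{-vy^2/2}$, and
\[
\sqrt n\int\varphi(s)^n\,ds\longrightarrow\int e^{-vy^2/2}\,dy=\sqrt{2\pi/v}>0;
\]
the two estimates behind this limit are written out in the proof of Proposition~\ref{prop:laplace}.

\emph{Step 3: $E\cap(-E)$ is not null.} The convolution power $g^{*(n-1)}$ lies in $L^1(E)\cap L^2$, because $A$ is an algebra. Parseval's identity gives
\[
\int\varphi\cdot\varphi^{n-1}\,ds=2\pi\int g(t)\,g^{*(n-1)}(-t)\,dt=2\pi g^{*n}(0).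
\]
The integrand in the middle vanishes off $E\cap(-E)$, and the left side is nonzero for large $n$. In probabilistic terms, a random walk with centered steps has positive density at the origin at large times. Centering is essential: for $g=1_{[1,2]}$ we have $g^{*n}(0)=0$ for all $n$.

\emph{Step 4: density.} The conjugate of $\check g$ is the transform of $\overline{g(-t)}$, so $A_0=A\cap\overline A$ is the subalgebra attached to $E_0=E\cap(-E)$. It is nonzero, translation-invariant and closed under conjugation. It separates points, since $e^{ist}=e^{is't}$ almost everywhere on $E_0$ forces $s=s'$. By the Stone--Weierstrass theorem $A$ is uniformly dense in $C_0(\mathbb R)$, and Lemma~\ref{lem:dense} below shows that then $A=A(\mathbb R)$.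

On a general group four things change. The set $E\cap(-E)$ is replaced by the projection $z\bar z$, and Parseval's identity by a statement about $A\cap L^2$ (Section~\ref{sec:L2}). The algebra $A_0$ separates points only modulo a compact normal subgroup $K$, so that $A$ must be studied separately on $K$ (Section~\ref{sec:compact}). One-parameter subgroups and Taylor expansions are available only on a Lie quotient $H/N$ of an open subgroup, and the holomorphic characters of Step 1 are at first defined only on $A^N$ (Section~\ref{sec:onepar}). Finally, the variable $t$ is replaced by a family of noncommuting unbounded operators, all of which must have mean zero at once, and the inequality $|\varphi|<1$ has to be arranged (Section~\ref{sec:laplace}).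

\section{Square-integrable elements and uniform density}\label{sec:L2}

In this section $A\neq0$ is a closed translation-invariant subalgebra of $A(G)$ with central projection $z$; neither (U) nor separation is assumed. An element of $A\cap L^2$ is at once a functional on $\mathrm{VN}(G)$ and a vector on which $\mathrm{VN}(G)$ acts. Comparing the two roles links pointwise information about $A$ to the projection $z$. First we need such elements.

\begin{lemma}\label{lem:L2}
If $k\in C_c(G)$ and $\eta\in L^2$, then $f_{zk,\eta}\in A\cap L^2$. In particular $A\cap L^2\neq0$.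
\end{lemma}

\begin{proof}
Let $f=f_{zk,\eta}$; it lies in $A$ by \eqref{eq:Az}. With $g=\overline{z\eta}\in L^2$,
\[
f(s)=(\lambda(s)k\mid z\eta)=\int k(s^{-1}t)g(t)\,dt=\int k(u)g(su)\,du .
\]
The function $s\mapsto g(su)$ has $L^2$-norm $\Delta(u)^{-1/2}\|g\|_2$, so Minkowski's integral inequality gives $\|f\|_2\le\|g\|_2\int|k(u)|\Delta(u)^{-1/2}\,du<\infty$. Since $z\neq0$ and $C_c(G)$ is dense in $L^2$, there is $k$ with $zk\neq0$, and then $f_{zk,zk}(e)=\|zk\|^2\neq0$.
\end{proof}

\begin{lemma}\label{lem:support}
If $f\in A\cap L^2$, then $z\bar f=\bar f$ and $\bar zf=f$ in $L^2$.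
\end{lemma}

\begin{proof}
Let $h\in C_c(G)$. The linear functionals $T\mapsto\langle T\lambda(h),f\rangle$ and $T\mapsto(Th\mid\bar f)$ on $\mathrm{VN}(G)$ are $\sigma$-weakly continuous. At $T=\lambda(t)$ the first equals $\int h(s)f(ts)\,ds$ by \eqref{eq:transl}, and the second equals $\int h(t^{-1}s)f(s)\,ds$, which is the same number. So the two functionals coincide. By \eqref{eq:Az} the first takes the same value at $T=z$ and at $T=1$. Hence $(h\mid z\bar f)=(zh\mid\bar f)=(h\mid\bar f)$ for all $h\in C_c(G)$, that is, $z\bar f=\bar f$. Applying $J$ gives $\bar zf=JzJf=Jz\bar f=f$.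
\end{proof}

The next lemma is Step 3 of Section~\ref{sec:R}. Write $\overline A=\{\bar f:f\in A\}$.

\begin{lemma}\label{lem:sym}
If $f,g\in A\cap L^2$ and $\int fg\neq0$, then $A\cap\overline A\neq0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:support}, $0\neq\int fg=(f\mid\bar g)=(\bar zf\mid z\bar g)=(z\bar zf\mid\bar g)$. So the product $z\bar z$ of two central projections is a nonzero projection. Take $0\neq\xi\in z\bar zL^2$. Then $\varphi_\xi\in A$ because $\xi\in zL^2$, and $\overline{\varphi_\xi}=\varphi_{J\xi}\in A$ because $J\xi=J\bar z\xi=zJ\xi$. Thus $\varphi_\xi\in A\cap\overline A$, and $\varphi_\xi(e)=\|\xi\|^2\neq0$.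
\end{proof}

The norm of $A(G)$ is stronger than the uniform norm, so uniform density alone says little about a closed subalgebra. For invariant subalgebras it says everything.

\begin{lemma}\label{lem:dense}
If $A$ is uniformly dense in $C_0(G)$, then $A=A(G)$.
\end{lemma}

\begin{proof}
Let $V$ be the closure of $A\cap L^2$ in $L^2$. We show that $V=L^2$. If $f\in A\cap L^2$ and $a\in A$, then $af\in A\cap L^2$ since $a$ is bounded. As $\|(a-b)f\|_2\le\|a-b\|_\infty\|f\|_2$, uniform density gives $bf\in V$ for all $b\in C_0(G)$. Let $h\in L^2$ be orthogonal to $V$. Then $f\bar h\in L^1(G)$ and $\int bf\bar h=0$ for all $b\in C_0(G)$, so $f\bar h=0$ almost everywhere. Fix $0\neq f\in A\cap L^2$ (Lemma~\ref{lem:L2}). Its left translates lie in $A\cap L^2$, and every point of $G$ has an open neighborhood on which one of them has no zero; on that neighborhood $h=0$ almost everywhere. A compact set is covered by finitely many such neighborhoods, so $(h\mid k)=0$ for all $k\in C_c(G)$, and $h=0$. Thus $V=L^2$. By Lemma~\ref{lem:support}, $V\subset\bar zL^2$. So $\bar z=1$, hence $z=1$ and $A=A(G)$.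
\end{proof}

The last lemma of this section records what the Stone--Weierstrass theorem gives for a conjugation-closed algebra such as $A\cap\overline A$. For a compact normal subgroup $K$ we identify $C_0(G/K)$ with the functions in $C_0(G)$ that are constant on the cosets of $K$.

\begin{lemma}\label{lem:SW}
Let $B\neq0$ be a closed translation-invariant subalgebra of $A(G)$ with central projection $z_B$, and let $K=\{x\in G:\lambda(x)z_B=z_B\}$. Then $K$ is a compact normal subgroup, $B\subset C_0(G/K)$, and $B$ separates the points of $G/K$. If $B$ is closed under conjugation, then $B$ is uniformly dense in $C_0(G/K)$.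
\end{lemma}

\begin{proof}
The map $x\mapsto\lambda(x)z_B$ is a strongly continuous representation on $z_BL^2$ with kernel $K$, so $K$ is a closed normal subgroup. For $x\in K$, $y\in G$ and $f\in B$ we have $f(yx)=\langle\lambda(y)\lambda(x)z_B,f\rangle=f(y)$. Choose $f$ and $y$ with $f(y)\neq0$; then the closed set $yK$ lies in the compact set $\{|f|\ge|f(y)|\}$, so $K$ is compact and $B\subset C_0(G/K)$. If $f(y)=f(y')$ for all $f\in B$, then $\lambda(y)z_B=\lambda(y')z_B$ because $B^*=z_B\mathrm{VN}(G)$, so $y^{-1}y'\in K$. The functions in $B$ have no common zero. A conjugation-closed subalgebra of $C_0(X)$, with $X$ locally compact, that separates points and has no common zero is uniformly dense; this is the Stone--Weierstrass theorem.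
\end{proof}

\section{Restriction to compact subgroups}\label{sec:compact}

Suppose we have found that $A_0=A\cap\overline A\neq0$. Lemma~\ref{lem:SW} then shows that the uniform closure of $A$ contains $C_0(G/K)$ for a compact normal subgroup $K$, and it remains to approximate functions along the cosets of $K$. There $A$ separates points but is not known to be closed under conjugation. The substitute is the following proposition, which is also used in Section~\ref{sec:onepar}.

\begin{proposition}\label{prop:compact}
Let $A$ be as in Theorem~\ref{thm:main} and let $K$ be a compact subgroup of $G$ with $A^K\neq0$. Then $A|_K$ is uniformly dense in $C(K)$.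
\end{proposition}

\begin{example}\label{ex:circle}
Let $G=K=\mathbb T$ and $A=A_S$ with $S+S\subset S$. The hypothesis $A^K\neq0$ says that $0\in S$. Then $S_0=S\cap(-S)$ is a subgroup of $\mathbb Z$. If $a\in S\setminus S_0$ and $b\in S$, then $a+b\notin S_0$, for otherwise $-a=-(a+b)+b\in S$. So the indicator function of $S_0$ satisfies $1_{S_0}(a+b)=1_{S_0}(a)1_{S_0}(b)$ on $S$, and $f\mapsto\sum_{n\in S_0}\hat f(n)$ is a character of $A$. It is the average of $f$ over the subgroup $K_0$ of $\mathbb T$ annihilated by $S_0$. Condition (U) requires $1_{S_0}$ to have modulus $1$ on $S$, so $S=S_0$, and separation of points gives $S=\mathbb Z$.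
\end{example}

The proof follows this example, with the set $S$ replaced by a set of irreducible representations and addition by tensor products. Let $\widehat K$ be the set of equivalence classes of irreducible unitary representations of $K$; these are finite-dimensional. For $\alpha\in\widehat K$ let $\bar\alpha$ be the conjugate representation and let $\mathcal T_\alpha\subset C(K)$ be the span of the matrix coefficients of $\alpha$. We write $\gamma\subset\alpha\otimes\beta$ if $\gamma\in\widehat K$ is a constituent of $\alpha\otimes\beta$. We use these standard facts: every finite-dimensional continuous representation of $K$ is a direct sum of irreducible ones; $\overline{\mathcal T_\alpha}=\mathcal T_{\bar\alpha}$, and $\mathcal T_\alpha\mathcal T_\beta$ lies in the sum of the $\mathcal T_\gamma$ with $\gamma\subset\alpha\otimes\beta$; the spaces $\mathcal T_\alpha$ are mutually orthogonal in $L^2(K)$, and each is finite-dimensional and irreducible under left and right translations together; the sum of all $\mathcal T_\alpha$ is uniformly dense in $C(K)$ (Peter--Weyl); and for a finite-dimensional representation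 $\omega$, the product $\alpha\otimes\omega$ has a nonzero fixed vector if and only if $\bar\alpha$ is a constituent of $\omega$.

Let $A\neq0$ be any closed translation-invariant subalgebra. The group $K$ acts on $A$ by $k\mapsto R_k$. A \emph{copy of $\alpha$ in $A$} is a finite-dimensional subspace $V\subset A$, invariant under $R_k$ for $k\in K$, on which this action is equivalent to $\alpha$. Let $\Sigma\subset\widehat K$ be the set of $\alpha$ that have a copy in $A$. If $V$ is a copy of $\alpha$, so is $L_yV$.

\begin{lemma}\label{lem:types}
\begin{itemize}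
\item[(a)] The copies in $A$ of the representations $\alpha\in\Sigma$ span a dense subspace of $A$.
\item[(b)] If $V$ is a copy of $\alpha$ and $W$ a copy of $\beta$, then each product $fg$ with $f\in V$, $g\in W$ lies in a finite sum of copies of representations $\gamma\subset\alpha\otimes\beta$.
\item[(c)] If $\alpha,\beta\in\Sigma$ and $\gamma\subset\alpha\otimes\beta$, then $\gamma\in\Sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $u\in C(K)$ let $R(u)=\int_Ku(k)R_k\,dk$, an operator on $A$ of norm at most $\|u\|_\infty$. Let $f\in A$. If $u\ge0$ has integral $1$ and small support around $e$, then $R(u)f$ is close to $f$ by continuity of $k\mapsto R_kf$. By Peter--Weyl we may replace $u$ by an element $v$ of a finite sum $\mathcal T$ of spaces $\mathcal T_\alpha$. Since $R_kR(v)=R(v(k^{-1}\,\cdot))$ and $\mathcal T$ is translation-invariant, $\{R(v')f:v'\in\mathcal T\}$ is a finite-dimensional invariant subspace of $A$ that contains $R(v)f$. It is a direct sum of copies of irreducible representations.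

(b) Since $R_k(fg)=(R_kf)(R_kg)$, multiplication $V\otimes W\to A$ is $K$-equivariant. Decompose $V\otimes W$ into irreducible subspaces; the image of each is $0$ or a copy of some $\gamma\subset\alpha\otimes\beta$.

(c) Multiplication $V\otimes W\to A$ may kill the constituent $\gamma$, so we first translate one factor on the left. Let $V$, $W$ be copies of $\alpha$, $\beta$ with bases $(f_i)$, $(g_j)$. For $y\in G$ the map $\Phi_y:V\otimes W\to A$, $f\otimes g\mapsto f\cdot L_yg$, is $K$-equivariant, because $L_y$ commutes with $R_k$. If $c=\sum c_{ij}f_i\otimes g_j$ satisfies $\Phi_y(c)=0$ for all $y$, then $\sum c_{ij}f_i(x)g_j(yx)=0$ for all $x,y$, that is, $\sum c_{ij}f_i(x)g_j(u)=0$ for all $x,u\in G$. Linear independence of the $g_j$ and then of the $f_i$ gives $c=0$. Now let $U\subset V\otimes W$ be an irreducible subspace of type $\gamma$, let $0\neq c\in U$, and choose $y$ with $\Phi_y(c)\neq0$. Then $\Phi_y$ is injective on $U$, and $\Phi_y(U)$ is a copy of $\gamma$.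
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:compact}]
Since $A^K\neq0$, the trivial representation $1$ is in $\Sigma$. Let $\Sigma_0=\{\alpha\in\Sigma:\bar\alpha\in\Sigma\}$. It contains $1$ and is closed under conjugation. It is closed under taking constituents of tensor products: if $\alpha,\beta\in\Sigma_0$ and $\gamma\subset\alpha\otimes\beta$, then $\bar\gamma\subset\bar\alpha\otimes\bar\beta$, and Lemma~\ref{lem:types}(c) applies to both $\gamma$ and $\bar\gamma$. Put $K_0=\bigcap_{\alpha\in\Sigma_0}\ker\alpha$, a closed normal subgroup of $K$.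

\emph{Claim 1: $\Sigma_0$ consists of all $\alpha\in\widehat K$ that are trivial on $K_0$.} Each $\alpha\in\Sigma_0$ is trivial on $K_0$ by definition. The sum $\mathcal T_0$ of the $\mathcal T_\alpha$ with $\alpha\in\Sigma_0$ is a unital conjugation-closed subalgebra of $C(K/K_0)$. It separates the points of $K/K_0$, since $\alpha(x)=\alpha(y)$ for all $\alpha\in\Sigma_0$ means $x^{-1}y\in K_0$. So $\mathcal T_0$ is uniformly dense in $C(K/K_0)$. If $\alpha$ is trivial on $K_0$ and $\alpha\notin\Sigma_0$, then $\mathcal T_\alpha\subset C(K/K_0)$ is orthogonal in $L^2(K)$ to $\mathcal T_0$, hence to itself, which is absurd.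

\emph{Claim 2: if $\alpha\in\Sigma\setminus\Sigma_0$, $\beta\in\Sigma$ and $\gamma\subset\alpha\otimes\beta$, then $\gamma\notin\Sigma_0$.} Otherwise $\bar\gamma\in\Sigma$. The product $\gamma\otimes\bar\gamma$ has a nonzero fixed vector, hence so does $\alpha\otimes(\beta\otimes\bar\gamma)$, and therefore $\bar\alpha\subset\beta\otimes\bar\gamma$. By Lemma~\ref{lem:types}(c), $\bar\alpha\in\Sigma$, so $\alpha\in\Sigma_0$, a contradiction.

\emph{Claim 3: $\mathcal E=\mathcal E_{K_0}$ is multiplicative on $A$.} On a copy $V$ of $\alpha$ the operator $\mathcal E$ is a projection onto the $K_0$-fixed vectors of $V$. These form a $K$-invariant subspace because $K_0$ is normal in $K$, so they are all of $V$ or $0$. By Claim 1, $\mathcal E$ is the identity on $V$ if $\alpha\in\Sigma_0$ and zero on $V$ if $\alpha\in\Sigma\setminus\Sigma_0$. Let $f$ lie in a copy of $\alpha$ and $g$ in a copy of $\beta$. If $\alpha,\beta\in\Sigma_0$, then $f,g\in A^{K_0}$, so $fg\in A^{K_0}$ and $\mathcal E(fg)=fg=\mathcal E(f)\mathcal E(g)$. If one of $\alpha,\beta$ is not in $\Sigma_0$, then by Lemma~\ref{lem:types}(b) and Claim 2 the product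 $fg$ lies in a sum of copies of representations outside $\Sigma_0$, so $\mathcal E(fg)=0=\mathcal E(f)\mathcal E(g)$. Both sides of $\mathcal E(fg)=\mathcal E(f)\mathcal E(g)$ are bilinear and continuous, so the claim follows from Lemma~\ref{lem:types}(a).

\emph{The subgroup $K_0$ is trivial.} By Claim 3 the functional
\[
f\longmapsto(\mathcal Ef)(e)=\int_{K_0}f(k)\,dk=\langle zp_{K_0},f\rangle
\]
is multiplicative on $A$. It is nonzero: a nonzero element of $A^K$, translated on the left, gives $f\in A^K\subset A^{K_0}$ with $(\mathcal Ef)(e)=f(e)\neq0$. So the projection $T=zp_{K_0}$ is a character, and (U) gives $zp_{K_0}=T^*T=z$. For $k\in K_0$ we get $\lambda(k)z=\lambda(k)p_{K_0}z=p_{K_0}z=z$, so $k=e$ by (S). By Claim 1, $\Sigma_0=\widehat K$, and therefore $\Sigma=\widehat K$.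

\emph{Density.} Let $\alpha\in\widehat K$ and let $V$ be a copy of $\alpha$ in $A$. Replacing $V$ by a left translate, we find $f\in V$ with $f(e)\neq0$. The function $f|_K$, given by $k\mapsto(R_kf)(e)$, is a matrix coefficient of the action on $V$, so $0\neq f|_K\in\mathcal T_\alpha$. Thus $A|_K\cap\mathcal T_\alpha$ is a nonzero subspace of $\mathcal T_\alpha$ that is invariant under left and right translations by $K$; by irreducibility it is $\mathcal T_\alpha$. So $A|_K$ contains every $\mathcal T_\alpha$ and is dense in $C(K)$ by Peter--Weyl.
\end{proof}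

\section{One-parameter subgroups have two-sided spectrum}\label{sec:onepar}

In this section and the next, $A$ is as in Theorem~\ref{thm:main}. The goal here is the analogue of Step 1 in Section~\ref{sec:R}.

\subsection*{A Lie quotient}
The Gleason--Yamabe theorem states that $G$ has an open subgroup $H$ such that every neighborhood of $e$ contains a compact subgroup $N$, normal in $H$, with $H/N$ a Lie group. We need $N$ so small that $A$ has nonzero $N$-invariant elements. Take $f\in A$ with $f(e)=1$ and choose $N\subset\{|f-1|<\frac12\}$. Then $(\mathcal E_Nf)(e)=\int_Nf(n)\,dn$ is within $\frac12$ of $1$, so $A^N\neq0$. We fix $H$ and $N$ from now on and write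
\[
\Gamma=H/N,\qquad\pi:H\to\Gamma,\qquad\mathfrak g=\text{the Lie algebra of }\Gamma,\qquad P=zp_N\neq0 .
\]
For $h\in H$ the operator $\lambda(h)$ commutes with $P$, and $\lambda(n)P=P$ for $n\in N$. So $\rho(\pi(h))=\lambda(h)|_{PL^2}$ defines a unitary representation $\rho$ of $\Gamma$ on $PL^2$, strongly continuous because $\pi$ is open. By Stone's theorem, for each $X\in\mathfrak g$ there is a self-adjoint operator $M_X$ on $PL^2$ with $\rho(\exp tX)=e^{itM_X}$ for $t\in\mathbb R$; its domain consists of the $\xi$ for which $t\mapsto e^{itM_X}\xi$ is differentiable, and the derivative is $iM_Xe^{itM_X}\xi$. For $G=\mathbb R$ and $X=1$, the operator $M_X$ is multiplication by $t$ on $L^2(E)$.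

Passing from $z$ to $P$ discards most of $A$, so it is not clear that $\rho$ is faithful, although $A$ separates points. Proposition~\ref{prop:compact} settles this, in a form that also covers elements outside $H$.

\begin{lemma}\label{lem:stab}
$\{x\in G:\lambda(x)P=P\}=N$.
\end{lemma}

\begin{proof}
The left side $K$ is the group of $x$ such that $\lambda(x)$ fixes every vector of $PL^2$; it is closed and contains $N$. It is compact, because for a unit vector $\xi\in PL^2$ the function $\varphi_\xi\in C_0(G)$ equals $1$ on $K$. Integrating $\lambda(x)P=P$ over $K$ gives $P=p_KP=zp_Kp_N=zp_K$, so $A^K=A^N\neq0$ by \eqref{eq:AK}. Let $b\in C(K)$ be invariant under right translation by $N$, and let $\varepsilon>0$. By Proposition~\ref{prop:compact} there is $a\in A$ with $|a-b|<\varepsilon$ on $K$, and averaging over $N$ gives $|\mathcal E_Na-b|\le\varepsilon$ on $K$. But $\mathcal E_Na\in A^N=A^K$ is constant on $K$. So every continuous function on the compact Hausdorff space $K/N$ is constant, and $K=N$.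
\end{proof}

\subsection*{Extension of characters}
If $M_X\ge0$, holomorphic continuation along $\exp tX$ will define a character of $A^N$, whereas (U) concerns characters of $A$. The projection $\mathcal E_N$ bridges the gap.

\begin{lemma}\label{lem:extend}
Let $B$ be a closed translation-invariant subalgebra of $A(G)$ and $K$ a compact subgroup of $G$. Every character $\psi$ of $B^K$ extends to a character of $B$.
\end{lemma}

\begin{proof}
Adjoin a unit: let $B^\#=B\oplus\mathbb C1$, a unital commutative Banach algebra, and $(B^K)^\#=B^K\oplus\mathbb C1\subset B^\#$. Let $\psi^\#$ be the extension of $\psi$ to $(B^K)^\#$ with $\psi^\#(1)=1$, let $\mathfrak m=\ker\psi^\#$, and let $I$ be the linear span of $\mathfrak mB^\#$, an ideal of $B^\#$ containing $\mathfrak m$. Extend $\mathcal E_K$ to a linear map $B^\#\to(B^K)^\#$ by $\mathcal E_K(1)=1$. For $a\in B^K$, $b\in B$ and scalars $\mu,\nu$,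
\[
\mathcal E_K\big((a+\mu1)(b+\nu1)\big)=a\mathcal E_K(b)+\nu a+\mu\mathcal E_K(b)+\mu\nu1=(a+\mu1)\,\mathcal E_K(b+\nu1).
\]
Since $\mathfrak m$ is an ideal of $(B^K)^\#$, this gives $\mathcal E_K(I)\subset\mathfrak m$. As $\mathcal E_K(1)=1\notin\mathfrak m$, we have $1\notin I$. So $I$ lies in a maximal ideal of $B^\#$, which is the kernel of a character $\tilde\psi$ of $B^\#$. This character vanishes on $\mathfrak m$ and $\tilde\psi(1)=1$; since $(B^K)^\#=\mathfrak m\oplus\mathbb C1$, it agrees with $\psi^\#$ on $(B^K)^\#$. Thus $\tilde\psi|_B$ extends $\psi$, and in particular is nonzero.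
\end{proof}

\begin{lemma}\label{lem:twosided}
If $X\in\mathfrak g$ and $M_X\ge0$, then $X=0$.
\end{lemma}

\begin{proof}
Write $M=M_X$. By \eqref{eq:AK}, each $f\in A^N$ has the form $f_{\xi,\eta}$ with $\xi\in PL^2$ and $\eta\in L^2$, and $f(h)=(\rho(\pi(h))\xi\mid\eta)$ for $h\in H$; we view $f|_H$ as a function on $\Gamma$. For $\operatorname{Im}\zeta\ge0$ put
\[
F_f(\zeta)=(e^{i\zeta M}\xi\mid\eta)=\int_{[0,\infty)}e^{i\zeta t}\,d\mu(t),
\]
where $\mu$ is the complex spectral measure of $M$ for the pair $\xi,P\eta$. Since $|e^{i\zeta t}|\le1$ for $t\ge0$, the function $F_f$ is continuous on the closed upper half-plane and holomorphic in its interior, and $F_f(t)=f(\exp tX)$ for real $t$. A function that is continuous on the closed half-plane, holomorphic inside and zero on $\mathbb R$ extends by $0$ to a continuous function on $\mathbb C$, which is entire by Morera's theorem and so vanishes identically. Hence such functions are determined by their boundary values. It follows that $F_f$ depends only on $f$, is linear in $f$, and satisfies $F_{fg}=F_fF_g$ for $f,g\in A^N$.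

So $\psi(f)=F_f(i)=(e^{-M}\xi\mid\eta)$ is multiplicative on $A^N$. It is nonzero: $e^{-M}$ is injective, so take $\xi\neq0$ and $\eta=e^{-M}\xi$. By Lemma~\ref{lem:extend}, $\psi$ extends to a character $T\in z\mathrm{VN}(G)$ of $A$. Then $(T\xi\mid\eta)=(e^{-M}\xi\mid\eta)$ for all $\xi\in PL^2$ and $\eta\in L^2$, that is, $T\xi=e^{-M}\xi$ for $\xi\in PL^2$. By (U),
\[
\|e^{-M}\xi\|^2=(T^*T\xi\mid\xi)=(z\xi\mid\xi)=\|\xi\|^2 .
\]
If $\mu_\xi$ is the spectral measure of $M$ at $\xi$, this reads $\int_{[0,\infty)}(1-e^{-2t})\,d\mu_\xi(t)=0$, so $\mu_\xi$ is concentrated at $0$. Hence $M=0$ and $\rho(\exp tX)=1$ for all $t$. By Lemma~\ref{lem:stab}, $\exp tX$ is the identity of $\Gamma$ for all $t$, so $X=0$.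
\end{proof}

\section{A centered positive definite function and Laplace's method}\label{sec:laplace}

We keep the notation of Section~\ref{sec:onepar} and construct $\varphi\in A\cap L^2$ with $\int\varphi^n\neq0$ for large $n$. As on $\mathbb R$, the function $\varphi$ will be a convex combination of functions $\varphi_\xi$. It has to be square-integrable, smooth along $\Gamma$, centered, and of modulus less than $1$ outside $N$.

\subsection*{The vectors}
The restriction of $ds$ to the open subgroup $H$ is a left Haar measure on $H$. Its image $d\gamma$ under $\pi$ is finite on compact sets, because $N$ is compact, and left invariant; so $d\gamma$ is a left Haar measure on $\Gamma$, and $\int_Hu(\pi(h))\,dh=\int_\Gamma u\,d\gamma$. For $u\in C_c^\infty(\Gamma)$ put $\rho(u)=\int_\Gamma u(\gamma)\rho(\gamma)\,d\gamma$, and let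
\[
D=\operatorname{span}\{\rho(u)Pk:u\in C_c^\infty(\Gamma),\ k\in C_c(G)\}\subset PL^2 .
\]
This space has four properties.
\begin{itemize}
\item[(D1)] \emph{$D$ is dense in $PL^2$.} The space $PC_c(G)$ is dense in $PL^2$, and $\rho(u)v\to v$ when $u\ge0$ has integral $1$ and its support shrinks to the identity.
\item[(D2)] \emph{$D$ is invariant under $\rho(\Gamma)$,} since $\rho(\gamma)\rho(u)=\rho(u(\gamma^{-1}\,\cdot))$.
\item[(D3)] \emph{The vectors of $D$ are smooth} (they are G{\aa}rding vectors): in $\rho(\gamma)\rho(u)v=\int u(\gamma^{-1}\gamma')\rho(\gamma')v\,d\gamma'$ one may differentiate under the integral sign, so $\gamma\mapsto\rho(\gamma)\xi$ is a smooth map for $\xi\in D$. Its differential at the identity is $X\mapsto iM_X\xi$. So $D$ lies in the domain of every $M_X$, and $M_X\xi$ is linear in $X$.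
\item[(D4)] \emph{$\varphi_\xi\in A\cap L^2$ for $\xi\in D$.} Let $\tilde u\in C_c(G)$ equal $u\circ\pi$ on $H$ and $0$ off $H$. Then $\rho(u)Pk=\lambda(\tilde u)zp_Nk=z(\tilde u*p_Nk)$, and $(p_Nk)(t)=\int_Nk(n^{-1}t)\,dn$ is in $C_c(G)$. So each $\xi\in D$ has the form $zk'$ with $k'\in C_c(G)$, and Lemma~\ref{lem:L2} applies.
\end{itemize}

\subsection*{Centering}
For a unit vector $\xi\in D$ define the real linear functional $\ell_\xi\in\mathfrak g^*$ by $\ell_\xi(X)=(M_X\xi\mid\xi)$. The derivative of $t\mapsto(\rho(\exp tX)\xi\mid\xi)$ at $0$ is $i\ell_\xi(X)$, so $\ell_\xi$ plays the role of the mean in Step 2 of Section~\ref{sec:R}. Let $Q\subset\mathfrak g^*$ be the convex hull of all $\ell_\xi$. We want a convex combination equal to $0$ that in addition gives positive weight to finitely many prescribed vectors; for this we need $0$ in the interior of $Q$.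

\begin{lemma}\label{lem:interior}
The point $0$ is an interior point of $Q$.
\end{lemma}

\begin{proof}
The set $Q$ is nonempty since $D\neq0$, so there is nothing to prove if $\mathfrak g=0$. Let $\mathfrak g\neq0$ and suppose that $0$ is not interior. Then there is $X\neq0$ in $\mathfrak g$ with $\ell(X)\ge0$ for all $\ell\in Q$. Indeed, if $Q$ has empty interior it lies in an affine hyperplane $\{\ell:\ell(X)=c\}$, and we may take $c\ge0$ after replacing $X$ by $-X$; otherwise separate $0$ from the open convex set $\operatorname{int}Q$, which is dense in $Q$. Thus $M=M_X$ satisfies $(M\xi\mid\xi)\ge0$ for $\xi\in D$.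

To pass from $D$ to the whole domain of $M$ we show that $(M+i)D$ is dense in $PL^2$. Let $\psi\in PL^2$ be orthogonal to it, so that $(M\xi'\mid\psi)=-i(\xi'\mid\psi)$ for $\xi'\in D$. For $\xi\in D$ put $g(t)=(e^{itM}\xi\mid\psi)$. By (D2), $e^{itM}\xi\in D$, so $g'(t)=i(Me^{itM}\xi\mid\psi)=g(t)$ and $g(t)=g(0)e^t$. Since $g$ is bounded, $g(0)=(\xi\mid\psi)=0$, and $\psi=0$ by (D1). Now let $\zeta$ be in the domain of $M$ and choose $\xi_j\in D$ with $(M+i)\xi_j\to(M+i)\zeta$. The inverse $(M+i)^{-1}$ is bounded, so $\xi_j\to\zeta$, hence $M\xi_j\to M\zeta$ and $(M\zeta\mid\zeta)\ge0$. So $M_X\ge0$ with $X\neq0$, which contradicts Lemma~\ref{lem:twosided}.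
\end{proof}

\subsection*{A single peak}
Centering is not enough. On $G=\mathbb T$ with $N$ trivial, $\varphi(e^{i\theta})=\cos\theta$ is centered, but $\varphi(-1)=-1$, and the two peaks of $\varphi^n$ cancel for odd $n$. For a convex combination of functions $\varphi_\xi$, the modulus is $1$ at $x$ exactly when $\lambda(x)$ acts on all the vectors $\xi$ involved by one scalar. So for a nonempty finite set $\Xi$ of unit vectors in $D$ we consider
\[
G_\Xi=\{x\in G:\text{there is }c\in\mathbb T\text{ with }\lambda(x)\xi=c\xi\text{ for all }\xi\in\Xi\}.
\]

\begin{lemma}\label{lem:finite}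
There is a nonempty finite set $\Xi$ of unit vectors in $D$ with $G_\Xi=N$. Moreover $G_{\Xi'}=N$ for every finite set $\Xi'\supset\Xi$ of unit vectors in $D$.
\end{lemma}

\begin{proof}
Each $G_\Xi$ is a subgroup containing $N$. Fix $\xi_0\in\Xi$. For $x\in G_\Xi$ the scalar is $c=\varphi_{\xi_0}(x)$, so $G_\Xi$ is the set where $\lambda(x)\xi=\varphi_{\xi_0}(x)\xi$ for all $\xi\in\Xi$; it is closed. It is compact because $|\varphi_{\xi_0}|=1$ on it and $\varphi_{\xi_0}\in C_0(G)$. Also $G_{\Xi'}\subset G_\Xi$ if $\Xi'\supset\Xi$; this makes the family directed downward, and reduces the second assertion to the first.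

We first show that $\bigcap_\Xi G_\Xi=N$. Let $x$ be in the intersection. Using the sets $\Xi=\{\xi,\xi'\}$ we see that there is one scalar $c\in\mathbb T$ with $\lambda(x)\xi=c\xi$ for all unit vectors $\xi\in D$, hence for all $\xi\in PL^2$ by (D1). By \eqref{eq:AK}, $f(yx)=cf(y)$ for all $f\in A^N$ and $y\in G$. Here the algebra structure fixes the scalar: applying this to $f$ and to $f^2\in A^N$ gives $c^2f(y)^2=f(yx)^2=cf(y)^2$, and choosing $f(y)\neq0$ gives $c=1$. So $\lambda(x)P=P$, and $x\in N$ by Lemma~\ref{lem:stab}.

A Lie group has no small subgroups: there is an open neighborhood $O$ of the identity in $\Gamma$ that contains no nontrivial subgroup. The set $W=\pi^{-1}(O)\supset N$ is open in $G$. The compact sets $G_\Xi\setminus W$ are directed downward and have empty intersection, so one of them is empty. For this $\Xi$ we have $G_\Xi\subset W\subset H$, and $\pi(G_\Xi)$ is a subgroup contained in $O$, hence trivial. So $G_\Xi=N$.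
\end{proof}

\begin{lemma}\label{lem:phi}
There are unit vectors $\xi_1,\dots,\xi_m\in D$ and weights $w_i>0$ with $\sum w_i=1$, $\sum w_i\ell_{\xi_i}=0$ and $G_{\{\xi_1,\dots,\xi_m\}}=N$. The function $\varphi=\sum w_i\varphi_{\xi_i}$ lies in $A\cap L^2$, equals $1$ on $N$, and satisfies $|\varphi(x)|<1$ for $x\notin N$.
\end{lemma}

\begin{proof}
Let $\Xi$ be as in Lemma~\ref{lem:finite}, with $a$ elements, and let $v=a^{-1}\sum_{\xi\in\Xi}\ell_\xi$. By Lemma~\ref{lem:interior}, $-\varepsilon v\in Q$ for some $\varepsilon>0$; write $-\varepsilon v=\sum_jc_j\ell_{\xi_j'}$ with $c_j>0$ and $\sum c_j=1$. Give each $\xi\in\Xi$ the weight $\varepsilon/(a(1+\varepsilon))$ and each $\xi'_j$ the weight $c_j/(1+\varepsilon)$. The weights add up to $1$, and the weighted sum of the functionals is $(\varepsilon v-\varepsilon v)/(1+\varepsilon)=0$. The list of vectors contains $\Xi$, so $G_{\{\xi_1,\dots,\xi_m\}}=N$. We have $\varphi\in A\cap L^2$ by (D4), $\varphi=1$ on $N$ because $\xi_i\in PL^2$, and $|\varphi|\le1$. If $|\varphi(x)|=1$, then the numbers $\varphi_{\xi_i}(x)$ lie in the closed unit disc and have a convex combination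 with positive weights on the unit circle, so they all equal one $c\in\mathbb T$. Equality in the Cauchy--Schwarz inequality gives $\lambda(x)\xi_i=c\xi_i$ for all $i$, so $x\in N$.
\end{proof}

\begin{proposition}\label{prop:laplace}
For $\varphi$ as in Lemma~\ref{lem:phi}, $\int_G\varphi^n\,ds\neq0$ for all large $n$.
\end{proposition}

\begin{proof}
Let $d=\dim\mathfrak g$ and fix a Euclidean norm on $\mathfrak g$. Let $r>0$ be so small that $\exp$ is a diffeomorphism from a neighborhood of the closed ball of radius $r$ onto an open subset of $\Gamma$, and let $W_r=\pi^{-1}(\exp\{|X|<r\})$, an open subset of $G$ containing $N$. If $d=0$, then $W_r=N$.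

\emph{Away from $N$.} Since $\varphi\in C_0(G)$ and $|\varphi|<1$ at each point of the closed set $G\setminus W_r$, there is $\theta_r<1$ with $|\varphi|\le\theta_r$ on $G\setminus W_r$. For $n\ge2$ the function $\varphi^n$ is integrable, and
\begin{equation}\label{eq:tail}
\Big|\int_{G\setminus W_r}\varphi^n\,ds\Big|\le\theta_r^{\,n-2}\|\varphi\|_2^2 .
\end{equation}
If $d=0$, then $\int_{W_r}\varphi^n$ is the Haar measure of the open set $N$, a positive number independent of $n$, and \eqref{eq:tail} finishes the proof. Let $d>0$.

\emph{Expansion near $N$.} On $H$ the function $\varphi$ factors through $\Gamma$. Put $\Phi(X)=\sum w_i(\rho(\exp X)\xi_i\mid\xi_i)$, which is smooth on $\mathfrak g$ by (D3), with $\Phi(0)=1$. Since $\frac{d}{dt}(e^{itM_X}\xi_i\mid\xi_i)=i(e^{itM_X}\xi_i\mid M_X\xi_i)$, the first two derivatives of $t\mapsto\Phi(tX)$ at $0$ are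
\[
i\sum w_i\ell_{\xi_i}(X)=0\qquad\text{and}\qquad-q(X),\quad\text{where }q(X)=\sum w_i\|M_X\xi_i\|^2 .
\]
By (D3), $q$ is a nonnegative quadratic form on $\mathfrak g$. It is positive definite. Indeed, if $q(X)=0$, then $M_X\xi_i=0$, so each $\xi_i$ is fixed by $\rho(\exp tX)$ for all $t$. Then $\pi^{-1}(\exp tX)\subset G_{\{\xi_1,\dots,\xi_m\}}=N$, so $\exp tX$ is the identity for all $t$ and $X=0$. Choose $c_0>0$ with $q(X)\ge c_0|X|^2$. By Taylor's theorem, $|\Phi(X)-1+\frac12q(X)|\le C|X|^3$ near $0$. Shrink $r$ so that this holds for $|X|<r$, that $q\le2$ there, and that $Cr\le c_0/4$. Then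
\begin{equation}\label{eq:gauss}
|\Phi(X)|\le1-\tfrac12q(X)+\tfrac14q(X)\le e^{-q(X)/4}\qquad(|X|<r).
\end{equation}

\emph{The limit.} Left Haar measure on a Lie group is given by a smooth nowhere vanishing density, so in exponential coordinates $d\gamma=j(X)\,dX$ with $j$ continuous, positive and bounded on $\{|X|<r\}$. The substitution $X=n^{-1/2}Y$ gives
\[
n^{d/2}\int_{W_r}\varphi^n\,ds=\int_{|Y|<r\sqrt n}\Phi(n^{-1/2}Y)^n\,j(n^{-1/2}Y)\,dY .
\]
For fixed $Y$ we have $\Phi(n^{-1/2}Y)=1-q(Y)/(2n)+O(n^{-3/2})$, so the integrand tends to $j(0)e^{-q(Y)/2}$. By \eqref{eq:gauss} it is dominated by $(\sup j)\,e^{-q(Y)/4}$, which is integrable. By \eqref{eq:tail} the complement of $W_r$ contributes at most $n^{d/2}\theta_r^{\,n-2}\|\varphi\|_2^2\to0$. Dominated convergence yields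
\[
n^{d/2}\int_G\varphi^n\,ds\longrightarrow j(0)\int_{\mathfrak g}e^{-q(Y)/2}\,dY>0.\qedhere
\]
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:laplace} there is $n\ge2$ with $\int\varphi\cdot\varphi^{n-1}\neq0$, and both $\varphi$ and $\varphi^{n-1}$ lie in $A\cap L^2$ since $|\varphi|\le1$. By Lemma~\ref{lem:sym}, $A_0=A\cap\overline A\neq0$. This is a translation-invariant subalgebra that is closed under conjugation, and it is closed because conjugation is an isometry of $A(G)$. Let $K$ be the compact normal subgroup that Lemma~\ref{lem:SW} attaches to $B=A_0$, and let $\kappa:G\to G/K$ be the quotient map. The uniform closure $\mathcal A$ of $A$ in $C_0(G)$ is an algebra, and it contains $C_0(G/K)$ by Lemma~\ref{lem:SW}. Since $0\neq A_0\subset A^K$, Proposition~\ref{prop:compact} shows that $A|_K$ is dense in $C(K)$. As $(L_{x^{-1}}a)(xk)=a(k)$, the space $A|_{xK}$ is dense in $C(xK)$ for every $x\in G$.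

We glue approximations on cosets with a partition of unity on $G/K$. Let $h\in C_c(G)$ and $\varepsilon>0$. For each $x\in G$ choose $a_x\in A$ with $|h-a_x|<\varepsilon$ on $xK$. The set $F_x=\{|h-a_x|\ge\varepsilon\}$ is closed and disjoint from $xK$. Since $K$ is compact, $F_xK$ is closed, so $U_x=(G/K)\setminus\kappa(F_x)$ is an open neighborhood of $\kappa(x)$, and $|h-a_x|<\varepsilon$ on $\kappa^{-1}(U_x)$. Cover the compact set $\kappa(\operatorname{supp}h)$ by finitely many $U_{x_1},\dots,U_{x_p}$, and choose $u_i\in C_c(G/K)$ with $u_i\ge0$, $\operatorname{supp}u_i\subset U_{x_i}$, $\sum u_i\le1$ everywhere and $\sum u_i=1$ on $\kappa(\operatorname{supp}h)$. Viewed as functions on $G$, the $u_i$ lie in $\mathcal A$, so $\sum u_ia_{x_i}\in\mathcal A$. Since $h=\sum u_ih$,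
\[
\Big|h-\sum u_ia_{x_i}\Big|=\Big|\sum u_i(h-a_{x_i})\Big|\le\varepsilon\sum u_i\le\varepsilon .
\]
Hence $C_c(G)\subset\mathcal A$ and $\mathcal A=C_0(G)$. By Lemma~\ref{lem:dense}, $A=A(G)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Separation of points is used once, to deduce $K_0=\{e\}$ in Proposition~\ref{prop:compact}; the algebras $A(G{:}K)$ with $K\neq\{e\}$ show, by Theorem~\ref{thm:equiv}, that it cannot be omitted. Condition (U) is used twice, and each time it excludes a specific kind of character: an average $zp_{K_0}$ over a compact subgroup in Proposition~\ref{prop:compact}, and a value of a holomorphic continuation along a one-parameter subgroup in Lemma~\ref{lem:twosided}. On $\mathbb R$ the algebra attached to $E=[0,\infty)$ is proper and separates points, and it has characters of the second kind by Step 1 of Section~\ref{sec:R}. Closedness and invariance on both sides give the central projection $z$, on which every section relies.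
\end{remark}

Theorem~\ref{thm:equiv} follows by passing to a quotient group.

\begin{lemma}\label{lem:quot}
Let $K$ be a compact normal subgroup of $G$. Then $p_K$ is a central projection, there is an isomorphism of von Neumann algebras $p_K\mathrm{VN}(G)\cong\mathrm{VN}(G/K)$ taking $p_K\lambda(x)$ to $\lambda_{G/K}(xK)$, and composition with the quotient map is an isometric algebra isomorphism of $A(G/K)$ onto $A(G{:}K)$ that is compatible with the pairings.
\end{lemma}

\begin{proof}
Every $x\in G$ normalizes $K$, so $p_K$ commutes with all $\lambda(x)$ and is central. Give $G/K$ the image of the Haar measure of $G$, which is a left Haar measure because $K$ is compact. Composition with the quotient map is then an isometry $\iota:L^2(G/K)\to L^2(G)$ with $\lambda(x)\iota=\iota\lambda_{G/K}(xK)$. Its range consists of $\lambda(K)$-fixed vectors and contains $p_KC_c(G)$, which is dense in $p_KL^2$; so the range is $p_KL^2$. The map $T\mapsto\iota^*T\iota$ is an injective normal $*$-homomorphism on $p_K\mathrm{VN}(G)$. Its image is a von Neumann algebra in which the span of the operators $\lambda_{G/K}(xK)$ is $\sigma$-weakly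 dense, so the image is $\mathrm{VN}(G/K)$.

Since $K$ is normal, $A(G{:}K)=A(G)^K$. By \eqref{eq:AK} with $z=1$ it consists of the $f_{\xi,\eta}$ with $\xi\in p_KL^2$, and $f_{\xi,\eta}=f_{\xi,p_K\eta}$ because $p_K$ is central. Writing $\xi=\iota\xi'$ and $p_K\eta=\iota\eta'$, we get $f_{\xi,\eta}(x)=(\lambda_{G/K}(xK)\xi'\mid\eta')$ and $\langle T,f_{\xi,\eta}\rangle=(\iota^*T\iota\xi'\mid\eta')$ for $T\in p_K\mathrm{VN}(G)$. So $A(G{:}K)$ consists of the pullbacks of the elements of $A(G/K)$, compatibly with the pairings. By \eqref{eq:Az} the central projection of $A(G{:}K)$ is $p_K$, so the norm of $f\in A(G{:}K)$ is its norm as a functional on $p_K\mathrm{VN}(G)\cong\mathrm{VN}(G/K)$.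
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(iv)$\Rightarrow$(i). By Lemma~\ref{lem:quot}, $A\cong A(G/K)$. Every character of $A(G/K)$ is evaluation at a coset $xK$, which on $A$ is evaluation at $x$.

(i)$\Rightarrow$(ii). Evaluation at $x$ is $T=z\lambda(x)$, and $T^*T=z$.

(iv)$\Rightarrow$(iii). The algebra $A(G)$ is closed under conjugation, and so is the condition of being constant on cosets.

For the two remaining implications let $K=\{x\in G:\lambda(x)z=z\}$. By Lemma~\ref{lem:SW} with $B=A$, the subgroup $K$ is compact and normal, $A\subset A(G{:}K)$, and $A$ separates the points of $G/K$. By Lemma~\ref{lem:quot} we may view $A$ as a nonzero closed translation-invariant subalgebra of $A(G/K)$, and we must show that it is all of $A(G/K)$.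

(iii)$\Rightarrow$(iv). By Lemma~\ref{lem:SW}, $A$ is uniformly dense in $C_0(G/K)$. Apply Lemma~\ref{lem:dense} to the group $G/K$.

(ii)$\Rightarrow$(iv). Integrating $\lambda(x)z=z$ over $K$ gives $z=p_Kz$, so $z\mathrm{VN}(G)\subset p_K\mathrm{VN}(G)$. The annihilator of $A$ in $p_K\mathrm{VN}(G)$ is $(p_K-z)\mathrm{VN}(G)$. Hence the isomorphism of Lemma~\ref{lem:quot} carries $z$ to the central projection of $A$ in $\mathrm{VN}(G/K)$, and it carries the operator in $z\mathrm{VN}(G)$ that represents a character of $A$ to the operator that represents the same character in $\mathrm{VN}(G/K)$. The isomorphism preserves products and adjoints, so (U) holds for $A\subset A(G/K)$. Theorem~\ref{thm:main} for the group $G/K$ gives $A=A(G/K)$, that is, $A=A(G{:}K)$.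
\end{proof}

\begin{thebibliography}{9}

\bibitem{LP}
Anthony To-Ming Lau and Hung Le Pham,
\emph{Characterisations of Fourier and Fourier--Stieltjes algebras on locally compact groups},
arXiv:1511.07105 (2015).

\end{thebibliography}
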